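# Walker against Breaker for the square of a Hamilton cycle in $G_{n,p}$

## 1. Random graphs, squares of cycles, and a walk that claims edges

**Definition (binomial random graph).** $G\sim G_{n,p}$ is the random graph on the vertex set $[n]$ in which each pair of vertices is an edge independently with probability $p=p(n)\in[0,1]$. An event holds *asymptotically almost surely* (a.a.s.) if its probability tends to $1$ as $n\to\infty$.

For example, a fixed vertex $v$ has expected degree $(n-1)p$, and two fixed vertices have $(n-2)p^2$ common neighbors on average. When $p=n^{-1/2+\varepsilon}$, this second number is about $n^{2\varepsilon}$: any two vertices still have many common neighbors, but they form a tiny share of each neighborhood.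

**Definition (square of a Hamilton cycle).** The square of the Hamilton cycle $v_1v_2\cdots v_nv_1$ is the graph on $[n]$ in which $v_i$ and $v_j$ are adjacent whenever their cyclic distance is $1$ or $2$.

For $n=5$ all cyclic distances are $1$ or $2$, so the square is $K_5$. For $n=6$ only the three pairs at distance $3$ are missing, so it is $K_6$ minus a perfect matching. For $n\ge 5$ the square is $4$-regular with $2n$ edges, and every $v_i$ lies in the triangle $v_iv_{i+1}v_{i+2}$. So a graph in which some vertex lies in no triangle cannot contain it. We shall use this.

**Definition (the $(2:b)$ Walker–Breaker game on $G$).** Two players play on the board $E(G)$, and both know $G$. Walker first chooses a starting vertex, and at every moment she has a current position. In one *step* she moves from her position $x$ along an edge $xy$ that Breaker has not claimed. If $xy$ was unclaimed, she claims it; if it is already hers, she claims nothing new. Rounds alternate and Walker begins. In each of her rounds Walker makes $2$ steps. In each of his rounds Breaker claims $b$ unclaimed edges, or all the remaining ones if there are fewer than $b$. Walker wins if at some point her edges contain a square of a Hamilton cycle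 of $G$. Otherwise Breaker wins, in particular if Walker cannot move or if the game goes on forever. Walker *has a winning strategy on $G$* if some strategy of hers wins against every strategy of Breaker.

For example, the round $x\to y\to x$ claims at most one edge, and $x\to y\to z$ claims at most two. After her first step Walker is never stuck, because the edge she has just used is hers and she can walk back along it.

**Definition (triangle fraction).** Let $\Gamma'\subseteq\Gamma$ be a spanning subgraph. A vertex $v$ *keeps an $\alpha$-fraction of its triangles* if the number of triangles of $\Gamma'$ at $v$ is at least $\alpha$ times the number of triangles of $\Gamma$ at $v$.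

For example, let $\Gamma=K_5$ and let $\Gamma'$ be $K_5$ minus the edge $xy$. In $K_5$ every vertex lies in $6$ triangles. The vertex $x$ loses the $3$ triangles containing $xy$ and keeps the fraction $1/2$. A vertex $z\ne x,y$ loses only $xyz$ and keeps $5/6$.

We can now pose the question, which comes from Dennis Clemens, Pranshu Gupta, and Yannick Mogge, "Walker-Breaker Games on $G_{n,p}$", arXiv:2208.09250 (2022). *If $p$ is a little larger than $n^{-1/2}$, can Walker, against a Breaker of bias $2$, walk through a square of a Hamilton cycle?* The answer is yes.

**Theorem 1.** Let $\varepsilon\in(0,1/2)$ be fixed and let $p\ge n^{-1/2+\varepsilon}$ for all large $n$. Then a.a.s. $G\sim G_{n,p}$ is such that Walker has a winning strategy for the square of a Hamilton cycle in the $(2:2)$ Walker–Breaker game on $E(G)$.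

**Theorem 2.** There is an absolute constant $K$ such that for every integer function $b=b(n)\ge1$ and every $p=p(n)\in[0,1]$ with $p\ge K\,b\,n^{-1/2}(\ln n)^{10}$, a.a.s. on $G\sim G_{n,p}$ Walker wins the $(2:b)$ game for the square of a Hamilton cycle. Conversely, for every fixed $\eta\in(0,1)$, if $p\le(1-\eta)\sqrt{e/n}$, then a.a.s. $G$ contains no square of a Hamilton cycle, so Breaker wins for every bias. Hence for each fixed $b$ the threshold is $n^{-1/2}$ up to a polylogarithmic factor.

As always in an asymptotic statement, the inequalities are needed only for large $n$.

## 2. Small boards, one step per round, and the lower bound on $p$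

On $K_5$ the target is all of $K_5$. Breaker claims one edge in his first round and wins.

On $K_6$ with bias $2$, the target needs degree $4$ at every vertex, out of $5$. After Walker's first round at most two edges are claimed, so Breaker can claim two unclaimed edges at a common vertex. That vertex has at most $3$ edges left for Walker, and Breaker wins.

Now suppose that Walker made only *one* step per round, on any graph with at least $3$ vertices, against bias $1$. After her first step, Breaker fixes a vertex $x$ that she has not visited. Whenever she arrives at a vertex $y$, he claims $yx$ if it is an unclaimed edge (otherwise he claims anything). Walker has never visited $x$, so she owns no edge at $x$. Whenever she is about to move from $y$, the edge $yx$ is Breaker's or does not exist. So she never reaches $x$ and builds no spanning structure. With two steps she can go $y\to a\to x$ and choose $a$ *after* Breaker's reply. He would have to block all these paths, and one edge blocks only one of them. We use exactly this move in Section 12.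

*Proof of the converse in Theorem 2.* For $n\ge5$ there are at most $n!\le e\sqrt n\,(n/e)^n$ squares of Hamilton cycles on $[n]$, each with $2n$ edges. If $p\le(1-\eta)\sqrt{e/n}$, the expected number contained in $G$ is at most
$$e\sqrt n\,\Big(\frac ne\Big)^n\Big(\frac{(1-\eta)^2e}{n}\Big)^n=e\sqrt n\,(1-\eta)^{2n}\to0 .$$
By Markov's inequality, a.a.s. there is none. $\square$

## 3. Four facts that we use

**Triangle resilience (FSST).** M. Fischer, N. Škorić, A. Steger, M. Trujić, *Triangle resilience of the square of a Hamilton cycle in random graphs*, J. Combin. Theory Ser. B 152 (2022): for every $\gamma>0$ there is $C>0$ such that if $q\ge Cn^{-1/2}(\ln n)^3$, then a.a.s. $\Gamma\sim G_{n,q}$ has the following property. Every spanning subgraph $\Gamma'\subseteq\Gamma$ in which every vertex keeps at least a $(4/9+\gamma)$-fraction of its triangles of $\Gamma$ contains the square of a Hamilton cycle.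

This is the one deep ingredient. From now on $C$ denotes the constant for $\gamma=1/9$, so the required fraction is $5/9$.

**Freedman's inequality** (D. Freedman, Ann. Probab. 3 (1975)). Let $(M_j)$ be a martingale with $M_0=0$ and increments at most $R$ in absolute value. Let $V_j$ be the sum of the conditional variances of the first $j$ increments. Then
$$\Pr(\exists j:\ M_j\ge\lambda,\ V_j\le v)\le\exp\Big(-\frac{\lambda^2}{2(v+R\lambda)}\Big).$$
For example, flip coins of bias $\rho$ one by one and decide before each flip, from the past, whether the flip "counts". The sum of $\xi-\rho$ over the counted flips is a martingale with $R=1$, and $V_j$ is at most $\rho$ times the number of counted flips. The event includes the condition $V_j\le v$, so we do not need to know in advance how many flips will count.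

**Chernoff bounds.** If $X$ is binomial with mean at most $\mu$, then $\Pr(X\ge2\mu)\le e^{-\mu/3}$. If $X$ is binomial with mean $\mu$, then $\Pr(X\le\mu/2)\le e^{-\mu/8}$ and $\Pr(|X-\mu|\ge\theta\mu)\le2e^{-\theta^2\mu/3}$ for $\theta\in(0,1)$.

**Determinacy.** In a game with finitely many states in which one player wants to reach a target set, one of the two players has a winning strategy, and it may be chosen to depend only on the current state. To see this, let $A_k$ be the set of states from which Walker can force the target within $k$ moves. These sets increase and stabilize at some set $A$. From a state outside $A$, Breaker can always choose a move that stays outside, and Walker cannot enter $A$ by her own move. In our game a state consists of Walker's position, the two sets of claimed edges, and whose move it is (with the number of steps or claims left in the round).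

## 4. Why $G$ itself is too greedy a target, and why degrees are not enough

The theorem (FSST) suggests a plan: apply it with $\Gamma=G$ and let $\Gamma'$ be the graph of Walker's edges. This plan breaks down at a single vertex.

Take bias $2$, fix a vertex $v$ of degree $d$ in $G$, and let Breaker always claim two unclaimed edges at $v$ while this is possible (if only one is left, he takes it and any other edge). Walker claims at most two edges at $v$ per round. So as long as Breaker can answer fully, she has at most as many edges at $v$ as he has. When he first cannot, she is ahead by at most $2$, and after his reply no edge at $v$ is unclaimed. So she ends with at most $m=\lfloor d/2\rfloor+1$ edges at $v$.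

How many triangles can these edges carry? Take $p\ge n^{-1/2+\varepsilon}$. A.a.s. $0.99np\le d\le1.01np$ by Chernoff. Given $N_G(v)$, the number of triangles at $v$ is $\mathrm{Bin}(\binom d2,p)$, and Chernoff with $\theta=0.1$ gives a.a.s. at least $0.43n^2p^3$ triangles. For a fixed $U\subseteq N_G(v)$ with $|U|=m$, the number of $G$-edges inside $U$ is binomial with mean between $0.12n^2p^3$ and $0.129n^2p^3$. It exceeds $0.142n^2p^3$ with probability at most $2e^{-0.0004n^2p^3}$. There are at most $2^{1.01np}$ sets $U$, and $n^2p^3=np\cdot np^2$ with $np^2\to\infty$, so a.a.s. no $U$ is exceptional. Walker's graph therefore keeps at most a $0.142/0.43<0.34<4/9$ fraction of the triangles at $v$. The theorem cannot be applied with $\Gamma=G$.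

The way out is to aim at much less. Let Walker choose a much sparser random subgraph $H\subseteq G$ by private coin flips, $H\sim G_{n,q}$ with $q$ much smaller than $p$, and try to own nearly all of $H$. Breaker does not see the coins. When he claims an edge whose coin has not been flipped, he hits $H$ only with probability $\rho=q/p$.

A second obstacle remains. It is tempting to let Walker visit each vertex $v$, flip the coins of the edges at $v$, claim those with heads, and leave, making sure that each vertex loses only a small fraction of its $H$-edges. Degree control of this kind is *not sufficient* for squares. Suppose that in $H$ all degrees are at least $0.9nq$ and all codegrees at most $2nq^2$ (this will be true a.a.s.), and delete all $H$-edges inside $N_H(v)$ for one vertex $v$. Each $u\in N_H(v)$ loses at most $|N_H(u)\cap N_H(v)|\le2nq^2$ edges, which is at most a $\frac{20}{9}q$ fraction of its degree; all other vertices lose nothing. If $q\to0$, every vertex loses a vanishing fraction of its edges, yet $v$ lies in no triangle and no square of a Hamilton cycle remains. In the game, once Walker has walked the star at $v$, the set of heads is visible and Breaker is free to claim the edges inside it.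

So Walker must do two further things:

* when she is at $v$ and the star is finished, she at once flips the coins *inside* the neighborhood she has won and claims the heads there;
* before she comes to $v$, she keeps track not only of Breaker's edges at $v$ but also of the triangles at $v$ that he is likely to have destroyed.

The second point needs a potential function that can be computed from the coins flipped so far. We introduce it in Section 7.

## 5. The statement with a free density $q$

**Proposition 3.** Let $b=b(n)\ge1$ be an integer and $0<q\le p\le1$ be functions of $n$; put $\rho=q/p$. Suppose that for all large $n$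
$$\text{(P1)}\quad q\ge\max\{n^{-1/2}\ln^2n,\;Cn^{-1/2}\ln^3n\},\qquad\text{(P2)}\quad b\,\rho\,nq^2\ln n\le\tfrac1{6000}.$$
Then a.a.s. Walker wins the $(2:b)$ game on $G\sim G_{n,p}$.

Condition (P1) is what (FSST) and concentration need. Condition (P2) comes from a count. Around one vertex Walker spends about $n^2q^3$ rounds, the order of the number of $H$-triangles there. A balancing argument will show that Breaker can build up about $bn^2q^3\ln n$ units of damage at a vertex before she comes. Only a $\rho$ proportion of this hits $H$, and the result must be small compared with the $H$-degree $nq$. This says that $b\rho nq^2\ln n$ is small.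

**Proposition 3 implies Theorem 1.** Take $b=2$ and $q=n^{-1/2+\varepsilon/4}$. Then $q\le p$, $\rho\le n^{-3\varepsilon/4}$ and $nq^2=n^{\varepsilon/2}$. Condition (P1) holds for large $n$, and $2\rho nq^2\ln n\le2n^{-\varepsilon/4}\ln n\to0$, which gives (P2).

**Proposition 3 implies the first part of Theorem 2.** Let $C^*=\max\{C,1\}$, $q=C^*n^{-1/2}\ln^3n$ and $K=6000\,C^{*3}$. Then $q\le p$ and (P1) holds for large $n$, and
$$b\rho nq^2\ln n=\frac{b\,nq^3\ln n}{p}=\frac{b\,C^{*3}n^{-1/2}(\ln n)^{10}}{p}\le\frac{C^{*3}}{K}=\frac1{6000}.$$

It remains to prove Proposition 3. Throughout, $n$ is large. From (P1) we use constantly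
$$nq^2\ge\ln^4n,\qquad nq\ge\sqrt n\,\ln^2n\ge\sqrt n .$$
Also $\rho\ge q$ because $p\le1$, so (P2) gives $nq^3\le1$. Hence $q\to0$, and the second obstacle of Section 4 is real for our $q$.

## 6. Private coins against a fixed opponent

The purpose of this section is to let Walker play at random, and to reduce the proposition to one probability estimate.

**Coins.** To every $e\in E(G)$ attach a coin $\xi_e\in\{0,1\}$, all independent, with $\Pr(\xi_e=1)=\rho$. Let $H=\{e\in E(G):\xi_e=1\}$. Averaged over $G$ and the coins, a pair is in $H$ with probability $p\rho=q$, independently, so $H\sim G_{n,q}$. The coins are revealed one by one. An edge is *decided* once its coin is revealed, and *undecided* before.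

**Revelation rules.** The coin of an undecided edge is revealed exactly when one of the following first happens: (i) Breaker claims the edge; (ii) Walker *tests* it; (iii) Walker walks along it in a *transport* move. (Tests and transport moves are described in Section 8.) Walker will claim edges only by (ii) and (iii), so undecided edges are unclaimed. Her decisions depend only on the board and on revealed coins.

**A fixed opponent.** For each $G$ on which Walker has no winning strategy, determinacy gives a Breaker strategy $\sigma_G$, depending only on the game state, that never lets Walker win. Fix it. For every other $G$ let $\sigma_G$ be any deterministic strategy depending only on the game state. We shall describe a randomized Walker strategy that wins against $\sigma_G$ with probability $1-o(1)$ over $(G,\text{coins})$. This suffices: if $G$ has no winning Walker strategy, then Walker loses against $\sigma_G$ for every outcome of the coins, hence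
$$\Pr(\text{Walker has no winning strategy on }G)\le\Pr(\text{the randomized strategy loses to }\sigma_G)=o(1).$$

**Filtration.** Fix $G$. The play is now a deterministic function of the coins. (If Walker has already won, we let the play continue formally.) When play stops, the remaining coins are revealed in a fixed order. Let $e_j$ be the $j$-th revealed edge and $\mathcal F_{j}=\sigma(\xi_{e_1},\dots,\xi_{e_{j}})$. If Breaker claims several edges in a round, we treat them one after the other. The edge $e_j$ is a function of the values $\xi_{e_1},\dots,\xi_{e_{j-1}}$. For fixed values $x_1,\dots,x_{j-1}$, the event $\{\xi_{e_1}=x_1,\dots,\xi_{e_{j-1}}=x_{j-1}\}$ says that certain *fixed* edges have certain values, and the next edge $e_j$ is then a fixed edge different from these. By independence, $\xi_{e_j}\sim\mathrm{Ber}(\rho)$ conditionally on $\mathcal F_{j-1}$.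

**Notation.** $W$ and $B$ are the current sets of Walker's and Breaker's edges. $\mathrm{Fail}$ is the set of edges with $\xi_e=1$ that Breaker claimed while undecided. For $e\in E(G)$, let $\pi(e)$ be $\xi_e$ if $e$ is decided and $\rho$ if $e$ is undecided. Thus $\pi(e)$ changes in time: it is the conditional probability, given the revealed coins, that $e\in H$. For example, for two undecided edges $vu,vw$, the product $\pi(vu)\pi(vw)=\rho^2$ is the conditional probability that both are in $H$; once $\xi_{vu}=1$ is revealed, it becomes $\rho$.

## 7. The danger of a vertex

**Definition (danger).** For a vertex $v$,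
$$\mathrm{dang}(v)=\beta(v)+\frac1{nq^2}\sum\pi(vu)\pi(vw).$$
Here $\beta(v)$ is the number of Breaker's edges at $v$. The sum runs over all edges $uw$ with $u,w\in N_G(v)$ that Breaker has claimed so far *while undecided*, and each $\pi$ is evaluated at the time of that claim, just before it.

The summands are frozen at the time of the claim, so $\mathrm{dang}(v)$ never decreases. The sum, multiplied by $\rho$, measures the number of $H$-triangles $vuw$ that these claims are expected to destroy. The factor $1/(nq^2)$ converts triangles into edges at $v$: losing one $H$-edge $vu$ destroys at most $|N_H(u)\cap N_H(v)|$ triangles at $v$, which is of order $nq^2$.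

For example, if all edges are undecided and Breaker claims $uw$, then each common neighbor $v$ of $u,w$ gets $\rho^2/(nq^2)=1/(np^2)$, and $\beta(u),\beta(w)$ grow by $1$. If instead $vu$ and $vw$ are already known to be in $H$ and $uw$ is undecided, the claim adds $1/(nq^2)$ to $\mathrm{dang}(v)$.

## 8. Walker's itinerary: trips, stars, triangles

The game is divided into phases $1,2,\dots,n$, and phase $i$ *processes* a vertex $v_i$. The vertex $v_1$ is arbitrary and is Walker's starting vertex. When phase $i-1$ ends, Walker is at $v_{i-1}$ at the start of a round of hers. She lets $v_i$ be an unprocessed vertex of maximum current danger, and phase $i$ begins in that same round. Let $F$ denote, at any time, the set of edges of $G$ not claimed by Breaker. The parts of a phase come in this order.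

**Transport** (phases $i\ge2$, exactly two rounds). Put $v=v_{i-1}$ and $v'=v_i$. Walker chooses $z,y$ with $vz\in W\cap H$, $zy\in F$ and $y\ne v'$, such that at least $b+1$ vertices $a$ satisfy $ya\in F$ and $av'\in F$. She walks $v\to z\to y$. After Breaker's reply she walks $y\to a\to v'$ for some such $a$ with $ya,av'$ still in $F$. If no choice of $z,y$ exists, she gives up and play stops.

A suitable $a$ survives Breaker's reply, because each Breaker edge destroys at most one candidate. Suppose one edge destroyed two different candidates $a,a'$. It cannot be $ya=ya'$ or $av'=a'v'$, so up to exchanging $a$ and $a'$ it is $ya=a'v'$. Since $y\ne v'$, this forces $a=v'$, which is impossible because $av'$ is an edge. So $b$ edges destroy at most $b$ of the $b+1$ candidates.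

**Star part** (Walker is at $v=v_i$ at the start of each round). She tests undecided edges at $v$ in a fixed order until some tested $vu$ has $\xi_{vu}=1$. Then she walks $v\to u\to v$ and so claims $vu$; this takes one round. The part ends when all edges at $v$ are decided.

**Triangle part.** Let $N^*(v)=\{u:vu\in W\cap H\}$. At the start of a round at $v$, she tests undecided $G$-edges inside $N^*(v)$ in a fixed order until some tested $uw$ has $\xi_{uw}=1$. She walks $v\to u\to w$ and claims $uw$. In the next round she walks $w\to u\to v$ along her own edges. This takes two rounds. The part, and the phase, ends when all $G$-edges inside $N^*(v)$ are decided.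

When a part ends at the start of a round, the next part or phase starts in the same round. Every round has exactly two steps. All moves are legal: a tested edge is undecided, hence unclaimed, and if the coin shows $1$ it is claimed within the same round, before Breaker moves. Every round of the star part, and every pair of rounds of the triangle part, decides a new edge, so the play is finite.

**What a finished phase guarantees.** Every decided edge of $H$ lies in $W\cup\mathrm{Fail}$ after the round in which it is decided: in case (i) it is in $\mathrm{Fail}$, and in cases (ii) and (iii) Walker claims it in that round. Let $\tau_v$ be the end of the phase of $v$, or the end of play if that is earlier. Let $f_v$ be the number of edges of $\mathrm{Fail}$ at $v$. After the phase of $v$ is completed: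

> (★) All edges at $v$ are decided, so $N^*(v)=N_{H\setminus\mathrm{Fail}}(v)$ is fixed; all $G$-edges inside $N^*(v)$ are decided; every $H$-edge at $v$ is in $W$ or is one of the $f_v$ edges of $\mathrm{Fail}$ at $v$; and $f_v$ no longer changes.

If all $n$ phases are completed, all edges are decided, so $W\supseteq H\setminus\mathrm{Fail}$. Three things remain to be shown: danger stays small, hence few failures; Walker never gives up; and $H\setminus\mathrm{Fail}$ satisfies the hypothesis of (FSST).

## 9. Degrees, codegrees and triangle counts of $G$ and $H$

This section collects the properties of the pair $(G,H)$ that do not involve the play. A.a.s. all of the following hold: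

* (S1) for all $v$: $\deg_G(v)\in[0.9np,1.1np]$ and $\deg_H(v)\in[0.9nq,1.1nq]$;
* (S2) for all $u\ne w$: $|N_G(u)\cap N_G(w)|\le2np^2$, $|N_H(u)\cap N_G(w)|\le2npq$, $|N_H(u)\cap N_H(w)|\le2nq^2$;
* (S3) for all $v$: the number $t_H(v)$ of $H$-triangles at $v$ lies in $[0.45n^2q^3,0.55n^2q^3]$;
* (S4) for all disjoint $X,Y$ with $|X|\ge\sqrt n$, $|Y|\ge n/4$: $e_G(X,Y)\ge\frac12|X||Y|p$ and $e_H(X,Y)\ge\frac12|X||Y|q$;
* (S5) $H$ has the property in (FSST) with $\gamma=1/9$.

*Proof.* For (S1), use Chernoff with $\theta=0.01$. The means $(n-1)p\ge(n-1)q$ are at least of order $\sqrt n$, so a union bound over the vertices works. It gives in fact $\deg_H(v)=(1\pm0.011)nq$ for all $v$.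

For (S2), the three sizes are $\mathrm{Bin}(n-2,r)$ with $r=p^2,pq,q^2$, and each $r\ge q^2$. Each bound fails with probability at most $e^{-nr/3}\le e^{-nq^2/3}\le e^{-\ln^4n/3}$, and there are at most $3n^2$ bounds.

For (S3), given $N_H(v)$ the count is $\mathrm{Bin}(\binom{\deg_H(v)}2,q)$. Its mean is $(1\pm0.04)\frac12n^2q^3$ because $1.011^2<1.03$ and $0.989^2>0.97$. Chernoff with $\theta=0.05$ gives a value between $0.96\cdot0.95\cdot\frac12n^2q^3\ge0.45n^2q^3$ and $1.04\cdot1.05\cdot\frac12n^2q^3\le0.55n^2q^3$. The failure probability is exponentially small in a constant times $n^2q^3=nq\cdot nq^2\ge\sqrt n$, so a union bound works.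

For (S4), $e_G(X,Y)$ and $e_H(X,Y)$ are binomial with means at least $n^{3/2}q/4$. Each fails with probability at most $\exp(-n^{3/2}q/32)\le\exp(-n\ln^2n/32)$, and there are at most $4^n$ pairs $(X,Y)$.

(S5) is (FSST), which applies since $H\sim G_{n,q}$ and $q\ge Cn^{-1/2}\ln^3n$. $\square$

Put
$$T=3n^2q^3,\qquad\Delta=20\,bT\ln n=60\,b\,n^2q^3\ln n .$$
By (P2), $\rho\Delta=60\,nq\cdot b\rho nq^2\ln n\le60\,nq/6000$, that is,
$$\rho\Delta\le\frac{nq}{100},\qquad\text{equivalently}\qquad\Delta\le\frac{np}{100}. \tag{1}$$

## 10. Danger stays below $\Delta$

The rule "go to the most dangerous vertex" is a balancing game. In a toy version there are three boxes; in each phase Walker removes a fullest box and Breaker then adds total weight $1$ to the others. He can put $\frac12,\frac12$ in phase 1 and then $1$ into the last box in phase 2, which reaches $1+\frac12$. The harmonic sum in the next proof is this phenomenon for $n$ boxes.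

**Lemma 4.** Assume (S1)–(S3). At every time, every vertex whose phase is not yet completed has danger at most $\Delta$; consequently $\mathrm{dang}(v)\le\Delta$ up to time $\tau_v$.

*Proof.*

**Step 1: the length of a phase.** We bound how much Breaker can do in one phase. Each round of the star part claims an $H$-edge at $v$, so there are at most $\deg_H(v)\le1.1nq$ such rounds. Each pair of rounds in the triangle part claims an $H$-edge inside $N^*(v)\subseteq N_H(v)$, so this part takes at most $2t_H(v)\le1.1n^2q^3$ rounds. Transport takes $2$ rounds. Since $n^2q^3=nq\cdot nq^2$ and $nq^2\to\infty$, the total is at most $3n^2q^3=T$. So Breaker claims at most $bT$ edges in a phase.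

**Step 2: the effect of one Breaker edge.** We bound the growth of the *total* danger $\sum_v\mathrm{dang}(v)$ when Breaker claims $uw$. The sum $\sum_v\beta(v)$ grows by $2$. If $uw$ was undecided, the second parts grow in total by
$$\frac1{nq^2}\sum_{v\in N_G(u)\cap N_G(w)}\pi(vu)\pi(vw).$$
Each $\pi$ is $0$, $\rho$ or $1$, and $\pi(e)=1$ implies $e\in H$. The vertices $v$ with both factors $1$ lie in $N_H(u)\cap N_H(w)$. Those with one factor $1$ and the other $\rho$ lie in $N_H(u)\cap N_G(w)$ or $N_G(u)\cap N_H(w)$. The rest contribute at most $\rho^2$ each. By (S2) and $\rho p=q$, the growth is at most
$$\frac{2nq^2+2\cdot\rho\cdot2npq+\rho^2\cdot2np^2}{nq^2}=2+4+2=8.$$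
So the total danger grows by at most $10$ per Breaker edge, and by at most $10bT$ per phase. The same bound holds for the total danger of any subset of the vertices, because no danger decreases.

**Step 3: going backwards in time.** We bound the danger $d$ of $v_i$ at the start of phase $i$. Let $J_k=\{v_{i-k},\dots,v_i\}$, a set of $k+1$ vertices. Claim: at the start of phase $i-k$, the average danger over $J_k$ is at least $d-10bT\sum_{j=1}^k\frac1j$.

For $k=0$ this is the definition of $d$. Suppose it holds for some $k<i-1$. During phase $i-k-1$ the total danger of $J_k$ rises by at most $10bT$, so its average rises by at most $10bT/(k+1)$. Hence at the start of phase $i-k-1$ the average over $J_k$ was at least $d-10bT\sum_{j=1}^{k+1}\frac1j$. At that time all of $J_k$ was unprocessed and $v_{i-k-1}$ had maximum danger among the unprocessed vertices (for phase $1$, all dangers are $0$, so $v_1$ is also maximal). Adding $v_{i-k-1}$ does not lower the average, so the average over $J_{k+1}$ is at least the average over $J_k$. This proves the claim.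

**Step 4: conclusion.** For $k=i-1$ we are at the start of phase $1$, where all dangers are $0$. So $d\le10bT\sum_{j=1}^{i-1}\frac1j\le10bT(1+\ln n)$. At the start of phase $i$ every unprocessed vertex has danger at most $d$, by the choice of $v_i$. During phase $i$ each danger grows by at most $10bT$. So throughout phase $i$ every vertex whose phase is not completed has danger at most $10bT(2+\ln n)\le20bT\ln n=\Delta$. $\square$

## 11. Few failed edges and few destroyed triangles at each vertex

Danger bounds what Breaker *claims*. We now bound what he *hits*. We use two martingales: one for edges at $v$, one for edges opposite to $v$.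

**Lemma 5.** With probability $1-o(1)$, (S1)–(S5) hold and, for every vertex $v$ whose phase is completed,
$$\text{(a)}\ \ f_v\le\frac{nq}{50},\qquad\text{(b)}\ \ Z_v\le\frac{n^2q^3}{50},$$
where $Z_v$ is the number of edges $uw\in\mathrm{Fail}$ claimed by time $\tau_v$ with $vu,vw\in H$.

*Proof.* Fix $G$ and $v$, and let $\mathcal S$ be the event that (S1)–(S3) hold. Only revelations before $\tau_v$ are considered. Whether the $j$-th revelation happens before $\tau_v$, which edge it concerns, and by which of the rules (i)–(iii) it happens, are all determined by $\mathcal F_{j-1}$. So this restriction keeps martingales martingales.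

**Step 1: failed edges at $v$.** By (★), when the phase of $v$ is completed, $f_v$ is the sum of $\xi_e$ over the edges $e$ at $v$ that Breaker claimed, while undecided, before $\tau_v$. Let $M$ be the martingale with increments $\xi_e-\rho$ at these revelations. The increments are at most $1$ in absolute value, and the sum $V$ of conditional variances is at most $\rho$ times the number of these edges, so $V\le\rho\beta(v)$. Freedman with $\lambda=v=\frac{nq}{100}$ (here $v$ is the variance bound) and $R=1$ gives
$$\Pr\Big(\exists j:\ M_j\ge\tfrac{nq}{100},\ V_j\le\tfrac{nq}{100}\Big)\le e^{-nq/400}.$$
On $\mathcal S$, Lemma 4 and (1) give $V\le\rho\Delta\le\frac{nq}{100}$. So on $\mathcal S$ and outside this event,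
$$f_v\le\frac{nq}{100}+\rho\beta(v)\le\frac{nq}{100}+\rho\Delta\le\frac{nq}{50}.$$

**Step 2: a process that ends at $Z_v$.** At the time of a failure at $uw$ we may not yet know whether $vu,vw\in H$. So we weight failures by the current conditional probabilities. Let $\mathrm{Fail}_j$ and $\pi_j$ refer to the situation after $j$ revelations, and put
$$Z_v(j)=\sum_{uw\in\mathrm{Fail}_j,\ u,w\in N_G(v)}\pi_j(vu)\pi_j(vw).$$
It starts at $0$. When the phase of $v$ is completed, all edges at $v$ are decided, so the weights are $0$ or $1$ and $Z_v(\tau_v)=Z_v$. The process changes only in two ways.

*Kind 1: Breaker claims an undecided $uw$ with $u,w\in N_G(v)$.* The weights $\pi(vu),\pi(vw)$ do not change, and $Z_v(j)$ changes by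
$$\xi_{uw}\pi(vu)\pi(vw)=(\xi_{uw}-\rho)\pi(vu)\pi(vw)+\rho\,\pi(vu)\pi(vw).$$
By the definition of danger, the drift terms $\rho\,\pi(vu)\pi(vw)$ sum to at most $\rho\,nq^2\,\mathrm{dang}(v)$.

*Kind 2: an edge $vu$ at $v$ is revealed, for any reason.* Its weight changes from $\rho$ to $\xi_{vu}$, so $Z_v(j)$ changes by $(\xi_{vu}-\rho)s$ with
$$s=\sum_{w\in N_G(v),\ uw\in\mathrm{Fail}_{j-1}}\pi_{j-1}(vw),$$
which is $\mathcal F_{j-1}$-measurable. This change has no drift. If $uw\in\mathrm{Fail}$ then $w\in N_H(u)$, and $\pi(vw)=1$ implies $w\in N_H(v)$. So, if (S2) holds,
$$s\le|N_H(u)\cap N_H(v)|+\rho\,|N_H(u)\cap N_G(v)|\le2nq^2+2\rho npq=4nq^2=:R .$$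

The two kinds do not overlap, since an edge of kind 1 does not contain $v$. Any other revelation changes nothing.

**Step 3: truncation and variance.** The bound $s\le R$ depends on (S2), which involves coins not yet revealed. So we put the bound into the martingale. Let $M$ have increments $(\xi_{uw}-\rho)\pi(vu)\pi(vw)$ for kind 1 and $(\xi_{vu}-\rho)\,s\,\mathbf 1[s\le R]$ for kind 2. Since $R=4nq^2\ge1$, the increments are at most $R$ in absolute value. For the conditional variances, use that a coin has variance at most $\rho$ and $\pi^2\le\pi$:

* kind 1 contributes at most $\sum\rho\,\pi(vu)\pi(vw)\le\rho nq^2\,\mathrm{dang}(v)$;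
* kind 2 contributes at most $\deg_G(v)\,\rho R^2$, since each edge at $v$ is revealed once.

On $\mathcal S$, Lemma 4, (1), (S1) and $\rho p=q$ give
$$V\le\rho nq^2\Delta+1.1np\cdot\rho\cdot16n^2q^4\le\frac{n^2q^3}{100}+18n^3q^5\le19n^3q^5=:\nu,$$
where the last inequality uses $nq^2\ge1$.

**Step 4: Freedman again.** Let $\lambda=\frac{n^2q^3}{100}$. Then $R\lambda=\frac{n^3q^5}{25}$, and
$$\Pr(\exists j:\ M_j\ge\lambda,\ V_j\le\nu)\le\exp\Big(-\frac{10^{-4}n^4q^6}{2\cdot19.04\,n^3q^5}\Big)\le e^{-nq/(4\cdot10^5)} .$$
On $\mathcal S$ and outside this event, the truncation is never active, so $Z_v(\tau_v)$ is the final value of $M$ plus the drift. Hence, if the phase of $v$ is completed,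
$$Z_v\le\lambda+\rho nq^2\Delta\le\frac{n^2q^3}{100}+\frac{n^2q^3}{100}=\frac{n^2q^3}{50}.$$

**Step 5: union bound.** These estimates hold for every $G$, hence also on average over $G$. The exceptional events over all $n$ vertices have total probability at most $n(e^{-nq/400}+e^{-nq/(4\cdot10^5)})=o(1)$, since $nq\ge\sqrt n$. Together with Section 9 this proves the lemma. $\square$

## 12. Two rounds suffice to travel from $v$ to $v'$

**Lemma 6.** On the event of Lemma 5, the choice of $z,y$ in the transport step is always possible.

*Proof.* Consider a transport from the just processed $v$ to the unprocessed $v'$. The sets $F$, $W$ and the dangers are taken at the moment when Walker chooses $z,y$. Her own steps $v\to z\to y$ do not change $F$.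

**Step 1: $F$ is dense between large sets.** This step makes both halves of the trip possible. An unprocessed vertex has at most $\beta\le\Delta\le\frac{np}{100}$ incident edges outside $F$, by Lemma 4 and (1). For a processed vertex $x$ this may fail, but by (★) and Lemma 5(a) at most $f_x\le\frac{nq}{50}$ of its $H$-edges lie outside $W\subseteq F$. Let $X,Y$ be disjoint with $|X|\ge\sqrt n$ and $|Y|\ge n/4$. If all vertices of $X$ are unprocessed, (S4) gives
$$e_F(X,Y)\ge\tfrac12|X||Y|p-|X|\tfrac{np}{100}\ge0.4|X||Y|p,$$
because $\frac{np}{100}\le0.04|Y|p$. If all vertices of $X$ are processed, it gives
$$e_F(X,Y)\ge\tfrac12|X||Y|q-|X|\tfrac{nq}{50}\ge0.4|X||Y|q,$$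
because $\frac{nq}{50}\le0.08|Y|q$. In both cases
$$e_F(X,Y)\ge0.4|X||Y|q. \tag{2}$$
We say that $X$ is *of one type* if it consists only of processed or only of unprocessed vertices.

**Step 2: most vertices $y$ can be reached in one round.** By (★), (S1) and Lemma 5(a), $|N^*(v)|=\deg_H(v)-f_v\ge\frac{nq}2$. So at least $\frac{nq}4\ge\lceil\sqrt n\rceil$ vertices of $N^*(v)$ are of one type. Let $X$ be a set of $\lceil\sqrt n\rceil$ of them, and let $Y_1$ be the set of $y$ with $zy\in F$ for some $z\in X$. If $|V\setminus Y_1|\ge n/3$ (here $V=[n]$), then $Y=(V\setminus Y_1)\setminus X$ has at least $n/4$ elements and $e_F(X,Y)=0$, which contradicts (2). So $|V\setminus Y_1|<n/3$.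

**Step 3: from most vertices $y$ there are many two-step paths to $v'$.** Let $A=\{a:av'\in F\}$. Since $v'$ is unprocessed, $|A|\ge0.9np-\Delta\ge\frac{np}2$. Let $Y_0$ be the set of $y$ with at most $b$ vertices $a\in A$ such that $ya\in F$. At least $\frac{np}4$ vertices of $A$ are of one type, so we can choose $X\subseteq A$ of one type with $|X|=\lceil\frac{np}{20}\rceil$. Since $np\ge nq\ge\sqrt n\ln^2n$, we have $|X|\ge\sqrt n$. Suppose $|Y_0|\ge n/3$. Then $Y=Y_0\setminus X$ has at least $\frac n3-\frac n{20}-1\ge\frac n4$ elements. Each $y\in Y$ sends at most $b$ edges of $F$ to $X\subseteq A$, so by (2)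
$$b|Y|\ge e_F(X,Y)\ge0.4\cdot\frac{np}{20}\,q\,|Y|,\qquad\text{i.e.}\qquad b\ge\frac{npq}{50}.$$
But (P2) with $\rho=q/p$ gives $b\le\frac{p}{6000\,nq^3\ln n}$. This is smaller than $\frac{npq}{50}$, because that inequality says $50<6000\,n^2q^4\ln n$ and $n^2q^4\ge1$. This is a contradiction, so $|Y_0|<n/3$.

**Step 4: combine.** The set $Y_1\setminus Y_0$ has more than $n/3$ elements, so it contains some $y\ne v'$. Since $y\in Y_1$, there is $z\in X\subseteq N^*(v)$ (the set $X$ of Step 2) with $vz\in W\cap H$ and $zy\in F$. Since $y\notin Y_0$, at least $b+1$ vertices $a$ satisfy $ya\in F$ and $av'\in F$. $\square$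

## 13. Every vertex keeps $13/15$ of its triangles

*Proof of Proposition 3.* We work on the event of Lemma 5, which has probability $1-o(1)$. By Lemma 6, Walker never gives up, so all $n$ phases are completed and
$$W\supseteq\Gamma':=H\setminus\mathrm{Fail}.$$
It remains to compare the triangles of $\Gamma'$ and $H$ at an arbitrary vertex $v$. An $H$-triangle $vuw$ that is not a triangle of $\Gamma'$ is of one of two kinds.

**Triangles with a failed edge at $v$.** Each of the $f_v$ failed edges $vu$ lies in $|N_H(u)\cap N_H(v)|\le2nq^2$ triangles of $H$, by (S2). By Lemma 5(a) there are at most $\frac{nq}{50}\cdot2nq^2=\frac{n^2q^3}{25}$ such triangles.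

**Triangles whose only failed edge is opposite to $v$.** Here $u,w\in N_{H\setminus\mathrm{Fail}}(v)=N^*(v)$ and $uw\in\mathrm{Fail}$. By (★), $uw$ was decided by the end of the phase of $v$. Since it is in $\mathrm{Fail}$, it was decided by being claimed by Breaker, so this happened before $\tau_v$. Hence $uw$ is counted in $Z_v$, and by Lemma 5(b) there are at most $\frac{n^2q^3}{50}$ such triangles. (This is where the triangle part of the strategy is used: without it, Breaker could still destroy edges inside $N^*(v)$ after Walker has left.)

Altogether at most $0.06n^2q^3$ of the $t_H(v)\ge0.45n^2q^3$ triangles of $H$ at $v$ are lost. The fraction kept is at least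
$$1-\frac{0.06}{0.45}=\frac{13}{15}>\frac59=\frac49+\frac19 .$$
(Measured against $\binom n2q^3$ instead, $v$ keeps at least $0.39n^2q^3$ triangles, that is, at least a $0.78$-fraction.) By (S5), $\Gamma'\subseteq W$ contains the square of a Hamilton cycle, and Walker has won.

So the randomized strategy wins against $\sigma_G$ with probability $1-o(1)$ over $G$ and the coins. By Section 6, a.a.s. $G$ admits a winning strategy for Walker. This proves Proposition 3, and by Section 5 it proves Theorem 1 and the first part of Theorem 2; the converse was proved in Section 2. $\blacksquare$

**Remark (starting vertex and length of the game).** In Proposition 3 the starting vertex may be arbitrary, even chosen by Breaker, and Walker wins within $nT=3n^3q^3$ rounds. Indeed, $v_1$ was arbitrary, and on the good event each of the $n$ phases takes at most $T$ rounds. The argument of Section 6 applies to the variant in which Breaker chooses the start and Walker must succeed within $nT$ rounds: include the round number in the game state. This variant is again a finite reachability game, and the proof used only that, given $G$, the play is a deterministic function of the coins.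

**Remark (the exponent).** By the converse in Theorem 2, the exponent $-1/2$ in the question cannot be lowered: for fixed $\delta>0$ and $p=n^{-1/2-\delta}$ we have $p\le\frac12\sqrt{e/n}$ for large $n$, so a.a.s. the board contains no target at all. Theorem 2 with $b=2$ also shows that the factor $n^{\varepsilon}$ in Theorem 1 can be replaced by $K'(\ln n)^{10}$ with the absolute constant $K'=2K$.
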